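# Minors that preserve terminal distances: the order of growth is $k^4$

## 1. The theorem: between $k^4/40000$ and $k^4/4$ vertices

Let $G$ be a finite undirected graph with nonnegative edge lengths, and let $R\subseteq V(G)$ be a set of $k$ marked vertices, the *terminals*. We want to shrink $G$ by deleting and contracting, and then to choose new edge lengths so that all distances between terminals are exactly what they were. Let $f^*(k)$ be the smallest number such that, for every $G$ with $k$ terminals, this can be done with at most $f^*(k)$ vertices left.

**Theorem 1.** We have $f^*(1)=1$, and for all $k\ge 2$
$$\frac{k^4}{40000}\;\le\; f^*(k)\;\le\;\frac{k^4}{4}.$$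
Hence $f^*(k)=\Theta(k^4)$. Moreover $\limsup_{k\to\infty} f^*(k)/k^4\ge 1/9604$.

The question is from Robert Krauthgamer and Tamar Zondiner, "Preserving Terminal Distances using Minors", arXiv:1202.5675 (2012).

The theorem has two halves of different natures. The upper bound says that *every* graph, however large, can be compressed to at most $k^4/4$ vertices. Its order $O(k^4)$ is a known fact, and we prove it in Section 4 with the constant. The lower bound says that *some* graph with $k$ terminals cannot be compressed below $k^4/40000$ vertices, whatever minor we choose and whatever lengths we put on it. That second freedom is the difficulty. The new lengths need not be related to the old ones, so the only information about $G'$ that we can use is that it is a minor of $G$ and that its terminal distances are the prescribed ones.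

For contrast, if $G$ is a tree and $k\ge2$, a distance-preserving minor with at most $2k-2$ vertices always exists. This is a known fact that we do not need.

The lower bound comes from a specific family of graphs.

**Theorem 2.** For $T\ge 2$ let $n=2^T-1$, and let $k_T=10(2^m-1)$ if $T=2m$, $k_T=14\cdot 2^m-10$ if $T=2m+1$. There is a graph $G_T$ with $k_T$ terminals such that every distance-preserving minor of $G_T$ has at least $n^2+k_T$ vertices. This value is attained by $G_T$ itself.

Since $k_T$ is of order $\sqrt n$, the number $n^2$ is of order $k_T^4$. Theorem 2 says that $G_T$ cannot be compressed at all. Sections 12 and 13 strengthen it to approximate preservation (Theorem 3) and to bounded treewidth (Theorem 4).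

## 2. Minors, branch sets and lifted paths

All graphs are finite. Write $d_H(u,v)$ for the length of a shortest $u$–$v$ path in $H$ (with value $\infty$ if there is none). As lengths are nonnegative, shortest paths can be taken simple, and we always do so.

**Definition (minor with terminals).** A *minor* $G'$ of $G$ is given by pairwise disjoint connected nonempty sets $V_x\subseteq V(G)$, one for each $x\in V(G')$, called *branch sets*, such that each edge $xy$ of $G'$ comes from an edge of $G$ between $V_x$ and $V_y$. The terminals survive: each $t\in R$ is a vertex of $G'$, the set $V_t$ contains $t$ and no other terminal, and $V_x$ contains no terminal when $x\in V(G')$ is a non-terminal.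

This is the usual description of deleting and contracting: each $V_x$ is contracted to the vertex $x$, and vertices in no branch set are deleted. A terminal may absorb non-terminals and keeps its name. Two terminals are never merged, and no terminal is deleted.

**Definition (distance-preserving minor).** A *distance-preserving minor* of $G$ with respect to $R$ is a minor $G'$ of $G$, with its own arbitrary nonnegative edge lengths, such that $d_{G'}(u,v)=d_G(u,v)$ for all $u,v\in R$.

*Example.* Let $G$ be a triangle $xyz$ with pendant edges $ax$, $by$, $cz$, all six edges of length $1$, and let $R=\{a,b,c\}$. All terminal distances are $3$. Put $V_a=\{a,x\}$, $V_b=\{b,y\}$, $V_c=\{c,z\}$. The minor is a triangle $abc$, and if we give all its edges length $3$, it is distance-preserving with $3$ vertices. In $G$ every non-terminal has degree $3$ and all six vertices lie on shortest paths between terminals. So "all vertices of $G$ are needed by shortest paths" proves nothing about minors: the new lengths made the inner vertices superfluous.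

To prove lower bounds we transport paths from $G'$ back to $G$.

**Lemma 1 (lifting).** Let $G'$ be a minor of $G$ and $P$ a simple path in $G'$ between terminals $a\ne b$ that contains no other terminal. Then there is a simple $a$–$b$ path $\hat P$ in $G$, a *lift* of $P$, such that $\hat P\subseteq\bigcup_{x\in P}V_x$, $\hat P$ meets $V_x$ for every $x\in P$, and the only terminals on $\hat P$ are $a$ and $b$. Lifts of vertex-disjoint paths are vertex-disjoint.

*Proof.* For each edge $xy$ of $P$ choose an edge of $G$ between $V_x$ and $V_y$ representing it. For an inner vertex $x$ of $P$, the two chosen edges at $V_x$ end in two (possibly equal) vertices of $V_x$; join them by a simple path inside the connected set $V_x$. In $V_a$ join $a$ to the end of the first chosen edge, and in $V_b$ do the same for the last one. The concatenation is simple, because the branch sets are disjoint and $P$ visits each only once. It stays in the branch sets of $P$ and meets each of them. The only terminals in these branch sets are $a$ and $b$. Disjoint paths use disjoint families of branch sets. $\blacksquare$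

## 3. One, two and three terminals

*One terminal.* Delete all other vertices. So $f^*(1)=1$.

*Two terminals.* If $d_G(u,v)<\infty$, delete everything off a shortest $u$–$v$ path and contract the path to a single edge of length $d_G(u,v)$. If $d_G(u,v)=\infty$, delete all non-terminals. So $f^*(2)=2$.

*Three terminals.* Here a non-terminal can be unavoidable. Let $G$ be the star with centre $w$, leaves $a,b,c$ (the terminals) and edges of length $1$; all terminal distances are $2$. Suppose a distance-preserving minor has only the vertices $a,b,c$. If $w$ is in no branch set, there are no edges and the distances are infinite. Otherwise, by symmetry, $w\in V_a$. Then $G'$ has no edge $bc$, every $b$–$c$ path passes through $a$, and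
$$d_{G'}(b,c)\ge d_{G'}(b,a)+d_{G'}(a,c)=4\ne 2 .$$
So $f^*(3)\ge4$. This contains a germ of the lower bound: if paths between terminals are forced to meet in a vertex that is not a terminal, that vertex has to be paid for. We will force many such meetings and show that the meeting vertices are all different.

## 4. Unions of shortest paths: the upper bound $k^4/4$

Let $k\ge2$. We keep one shortest path per terminal pair and suppress what is not a branching point. The count needs any two kept paths to meet in at most one stretch.

**Step 1: choose consistent shortest paths.** This step makes shortest paths unique. Number the edges $e_1,\dots,e_M$, put $w(e_j)=2^j$ and $\ell_\delta=\ell+\delta w$ with $\delta>0$. There are finitely many simple paths, so we can fix $\delta$ so small that $\ell(P)<\ell(P')$ implies $\ell_\delta(P)<\ell_\delta(P')$ for all simple paths $P,P'$. Distinct simple paths with the same ends have distinct edge sets, hence distinct $w$-values. So they have distinct $\ell_\delta$-lengths: if their $\ell$-lengths differ, by the choice of $\delta$, and if these agree, because the $w$-values differ. Thus any two vertices at finite distance are joined by a *unique* $\ell_\delta$-shortest path, and this path is also $\ell$-shortest.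

For each terminal pair at finite distance, choose its $\ell_\delta$-shortest path. There are at most $p=\binom k2$ chosen paths. Let $H$ be their union together with $R$, with the original lengths $\ell$. As $H$ is a subgraph of $G$ containing a shortest path for each pair at finite distance, $d_H=d_G$ on $R$.

**Step 2: two chosen paths meet in nothing or in one common subpath.** Let $P,P'$ be chosen paths that meet, and let $u,v$ be the first and the last vertex of $P$ that lie on $P'$. The parts of $P$ and of $P'$ between $u$ and $v$ are both $\ell_\delta$-shortest $u$–$v$ paths, so they coincide. By the choice of $u,v$, all common vertices lie on this part. (It may be a single vertex.) In particular two adjacent vertices of $H$ are joined by one edge only, so $H$ is a simple graph.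

**Step 3: count the branching points.** Let $x$ be a non-terminal of degree at least $3$ in $H$. Take a chosen path $P$ through $x$. As $x$ is not an end of $P$, the path $P$ uses exactly two edges at $x$. Some third edge of $H$ at $x$ lies on a chosen path $P'$. If $x$ were an inner vertex of the common subpath $P\cap P'$, then $P'$ would use both edges of $P$ at $x$ and also the third edge, which is impossible on a simple path. So $x$ is an end of $P\cap P'$. There are at most $\binom p2$ pairs of chosen paths, each with at most two ends of the common subpath, so there are at most $2\binom p2=p(p-1)$ such vertices $x$.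

**Step 4: remove all other non-terminals.** Repeat the following as long as there is a non-terminal $x$ of degree at most $2$. If its degree is at most $1$, delete it; no simple path between terminals passes through it. If it has two neighbours $u\ne v$, along edges of lengths $\alpha,\beta$, contract $xu$ into $u$. This produces an edge $uv$ of length $\alpha+\beta$; if there already was an edge $uv$, keep only the shorter of the two. Terminal distances do not change, no two terminals are merged, the graph stays simple, and no degree of a remaining vertex increases. So a non-terminal whose degree in $H$ was at most $2$ never gets a larger degree, and is removed at some point. What is left is a distance-preserving minor of $G$ whose vertices are the $k$ terminals and some of the vertices counted in Step 3.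

**Step 5: the constant.** The minor has at most $k+p(p-1)$ vertices. Since $p=k(k-1)/2$,
$$\frac{k^4}4-p^2=\frac{k^2\big(k^2-(k-1)^2\big)}4=\frac{k^2(2k-1)}{4}\ge k\qquad(k\ge2),$$
because $k(2k-1)\ge 6$. So $k+p(p-1)\le k+p^2\le k^4/4$. In particular $f^*(k)$ is well defined and $f^*(k)\le k^4/4$ for $k\ge2$.

## 5. Crossing paths in a grid

The count suggests where a lower bound of order $k^4$ could come from: about $k^2$ paths, one per terminal pair, with about $k^2$ of them crossing about $k^2$ others. The natural place to force crossings is a planar grid.

The $n\times n$ grid has vertices $(i,j)$, $1\le i,j\le n$ (row $i$, column $j$, row $1$ at the top), and edges between vertices at Euclidean distance $1$. Draw it in a closed square. *Clockwise* order of its boundary vertices means: up the left side, along the top from left to right, down the right side, along the bottom from right to left.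

**Lemma 2 (crossing).** Let $s_1,s_2,s_3,s_4$ be distinct boundary vertices of the grid, in this cyclic order on the boundary of the square. Then every grid path from $s_1$ to $s_3$ shares a vertex with every grid path from $s_2$ to $s_4$.

*Proof.* Suppose $P$ from $s_1$ to $s_3$ and $Q$ from $s_2$ to $s_4$ are vertex-disjoint. Draw a large circle around the square, and let $t_r$ be the point where the ray from the centre of the square through $s_r$ meets this circle. The segments $s_rt_r$ are disjoint and meet the square only in $s_r$. Put a further point $w$ outside the circle, and join it to $t_1,\dots,t_4$ by arcs outside the circle that meet only in $w$. Now $t_1,\dots,t_4,w$ are the branch vertices of a planar drawing of a subdivision of $K_5$. The circle gives the connections $t_1t_2,t_2t_3,t_3t_4,t_4t_1$, and the outer arcs give $wt_1,\dots,wt_4$. The route $t_1s_1Ps_3t_3$ gives $t_1t_3$, and $t_2s_2Qs_4t_4$ gives $t_2t_4$. The last two do not meet, since $P$ and $Q$ are vertex-disjoint paths of a plane graph. This contradicts the nonplanarity of $K_5$. $\blacksquare$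

## 6. A private pair of terminals for each row and column: $k^2/16$

Start with the simplest design. Let $n\ge2$ and take the $n\times n$ grid with unit edges. For each row $i$ add terminals $l_i$ joined to $(i,1)$ and $r_i$ joined to $(i,n)$. For each column $j$ add terminals $t_j$ joined to $(1,j)$ and $b_j$ joined to $(n,j)$. All terminal edges have length $n$, and $k=4n$. Let $G'$ be a distance-preserving minor.

Distinct terminals are at distance at least $2n$, as every path between them has its first and its last edge of length $n$. Also $d_G(l_i,r_i)\le 3n-1$. For $i\ne i'$ we have $d_G(l_i,r_{i'})\ge3n$: a path through a third terminal has length at least $4n$, and any other path has length at least $2n+(n-1)+|i-i'|$.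

Let $P_i$ be a shortest $l_i$–$r_i$ path in $G'$. It contains no third terminal, since otherwise its length would be at least $4n$. If $P_i$ and $P_{i'}$ with $i\ne i'$ shared a vertex $x$, swapping ends at $x$ would give
$$6n\le d_{G'}(l_i,r_{i'})+d_{G'}(l_{i'},r_i)\le d_{G'}(l_i,r_i)+d_{G'}(l_{i'},r_{i'})\le 6n-2,$$
a contradiction. So the $P_i$ are pairwise disjoint, and likewise the analogous paths $Q_j$ from $t_j$ to $b_j$.

By Lemma 1, $P_i$ lifts to a path that runs through the grid from $(i,1)$ to $(i,n)$, and $Q_j$ lifts to one from $(1,j)$ to $(n,j)$. These share a grid vertex $v$: either they share an endpoint or Lemma 2 applies. The branch set containing $v$ belongs to a vertex $x_{ij}$ lying on both $P_i$ and $Q_j$. It is not a terminal, as $P_i$ has only left and right terminals and $Q_j$ only top and bottom ones. By disjointness the $x_{ij}$ are $n^2$ different vertices. So $G'$ has at least $n^2+4n$ vertices, and $f^*(4n)\ge n^2+4n>(4n)^2/16$.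

This is quadratic in $k$. To reach $k^4$ we need $n$ rows served by only about $\sqrt n$ terminals. Then terminals must be shared between rows, and a row is identified by a *pair* of terminals.

## 7. Where sharing terminals breaks the exchange argument

The obvious way to share is a product labelling. Let $n=s^2$, identify rows with pairs $(\alpha,\beta)\in[s]^2$, and use $s$ left terminals and $s$ right terminals. Row $(\alpha,\beta)$ has its first vertex joined to left terminal $\alpha$ and its last vertex joined to right terminal $\beta$. Do the same for columns. Now $k=4s$, so $n^2=(k/4)^4$, the right order.

The swap no longer gives a contradiction. For rows $(\alpha,\beta)$ and $(\alpha',\beta')$, the swapped pairs $(\alpha,\beta')$ and $(\alpha',\beta)$ are also rows. All left–right distances equal $3n-1$, and the inequality reads $6n-2\le 6n-2$. Nothing prevents the paths from sharing vertices, and they can do so, as the left and right terminals alone show.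

*Example.* Let $n=4$ and use only left and right terminals. Left terminal $L_0$ is joined to rows $1,2$ and $L_1$ to rows $3,4$. Right terminal $R_0$ is joined to rows $1,3$ and $R_1$ to rows $2,4$. Terminal edges have length $4$. Paths through a third terminal have length at least $16$, and one checks
$$d(L_0,L_1)=9\ (\text{rows }2,3),\qquad d(R_0,R_1)=9\ (\text{rows }1,2),\qquad d(L_\alpha,R_\beta)=4+3+4=11 .$$
Contract the first column to $w_1$ and the other three columns to $w_2$. Give the edges $L_\alpha w_1$ and $R_\beta w_2$ length $4.5$ and the edge $w_1w_2$ length $2$. The distances are $9$, $9$ and $4.5+2+4.5=11$. So this is a distance-preserving minor in which all four row pairs use the same edge $w_1w_2$.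

There is a second loss. A left terminal now has several neighbours in the first column, so we no longer know in which row a lifted path starts, nor in which it ends.

The way around both losses is to stop asking distances to separate rows that share terminals. Divide the rows into *types*, and let rows share terminals only within a type. The swap still separates rows of different types, because the swapped pairs are then of mixed type and can be kept at distance at least $3n$. To separate two rows of the *same* type, arrange that between them there is always a row of an *earlier* type. Its path is disjoint from both, and if it is already known to run straight across the grid from its own left end to its own right end, it is a wall that neither path can cross, by Lemma 2.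

So we need an ordering of the rows in which any two rows of the same type are separated by a row of an earlier type. The dyadic order does this. The middle row is type $1$, the middles of the two halves are type $2$, and so on. Type $t$ has $2^{t-1}$ rows, which a product labelling serves with about $2\cdot 2^{(t-1)/2}$ terminals. The sum over $t\le T$ is geometric, so it stays of order $2^{T/2}\approx\sqrt n$: the walls do not spoil the count.

## 8. Dyadic types and labels

Let $T\ge2$, $n=2^T-1$ and $[n]=\{1,\dots,n\}$.

**Definition (type, index, labels).** Each $i\in[n]$ can be written uniquely as $i=2^{T-t}(2c+1)$ with $1\le t\le T$ and $0\le c<2^{t-1}$. Call $t$ the *type* and $c$ the *index* of $i$. Write $c=c_1c_2\dots c_{t-1}$ in binary with exactly $t-1$ bits, and put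
$$\lambda(i)=(t,\;c_1c_3c_5\cdots),\qquad \rho(i)=(t,\;c_2c_4c_6\cdots).$$
A label $(t,\cdot)$ is said to have type $t$.

*Example, $T=3$, $n=7$* (the empty word is written $\emptyset$):

| $i$ | 1 | 2 | 3 | 4 | 5 | 6 | 7 |
|---|---|---|---|---|---|---|---|
| type $t$ | 3 | 2 | 3 | 1 | 3 | 2 | 3 |
| index $c$ in bits | 00 | 0 | 01 | $\emptyset$ | 10 | 1 | 11 |
| $\lambda(i)$ | $(3,0)$ | $(2,0)$ | $(3,0)$ | $(1,\emptyset)$ | $(3,1)$ | $(2,1)$ | $(3,1)$ |
| $\rho(i)$ | $(3,0)$ | $(2,\emptyset)$ | $(3,1)$ | $(1,\emptyset)$ | $(3,0)$ | $(2,\emptyset)$ | $(3,1)$ |

There are $5$ different $\lambda$-labels and $4$ different $\rho$-labels, in all $9=k_3/2$.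

The proof uses three facts about labels.

**(L1)** *$\lambda(i)$ and $\rho(i)$ have the type of $i$. If $a$ is a $\lambda$-label and $b$ a $\rho$-label, both of type $t$, there is exactly one $i\in[n]$ with $\lambda(i)=a$ and $\rho(i)=b$.* Indeed, interleaving the bits of $a$ and $b$ gives the unique possible index $c$, and $t,c$ determine $i$.

**(L2)** *The elements of $[n]$ of type less than $t$ are exactly the multiples of $2^{T-t+1}$ in $[n]$. The element of type $t$ and index $c$ lies strictly between $c\,2^{T-t+1}$ and $(c+1)2^{T-t+1}$.* The exact power of $2$ dividing an element of type $s$ is $2^{T-s}$, and $s<t$ means $T-s\ge T-t+1$. The second claim holds because $2^{T-t}(2c+1)=c\,2^{T-t+1}+2^{T-t}$.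

Consequently, two elements of the same type $t$ with indices $c<c'$ are separated by $(c+1)2^{T-t+1}$. This number is at most $c'2^{T-t+1}$ and hence less than the larger element, so it lies in $[n]$; its type is less than $t$.

**(L3)** *The number of $\lambda$-labels plus the number of $\rho$-labels is $k_T/2$.* A word of $t-1$ bits has $\lceil (t-1)/2\rceil$ bits in odd positions and $\lfloor (t-1)/2\rfloor$ in even positions, and all bit patterns occur. So the number is
$$\sum_{t=1}^{T}\Big(2^{\lceil (t-1)/2\rceil}+2^{\lfloor (t-1)/2\rfloor}\Big).$$
Let $T=2m$. As $t-1$ runs over $0,1,\dots,2m-1$, the value $\lceil (t-1)/2\rceil$ is $0$ once, each of $1,\dots,m-1$ twice, and $m$ once. The first part of the sum is $1+2(2^m-2)+2^m=3\cdot2^m-3$. The value $\lfloor (t-1)/2\rfloor$ is each of $0,\dots,m-1$ twice, so the second part is $2\cdot 2^m-2$. The total is $5(2^m-1)$. For $T=2m+1$ there is the additional term $t-1=2m$, contributing $2\cdot2^m$, and the total is $7\cdot2^m-5$. Both equal $k_T/2$.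

## 9. The graph $G_T$ and its distances

Take the $n\times n$ grid with edges of length $1$. Add one *left* terminal for each $\lambda$-label, one *right* terminal for each $\rho$-label, one *top* terminal for each $\lambda$-label and one *bottom* terminal for each $\rho$-label, all distinct. By (L3) these are $k_T$ terminals. For each $i\in[n]$ add edges of length $n$:

- from left terminal $\lambda(i)$ to $(i,1)$, and from right terminal $\rho(i)$ to $(i,n)$;
- from top terminal $\lambda(i)$ to $(1,i)$, and from bottom terminal $\rho(i)$ to $(n,i)$.

There are no other edges. The result is $G_T$; it has $n^2+k_T$ vertices.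

A *row pair* is a left terminal together with a right terminal of the same type. By (L1) the row pairs correspond bijectively to the rows $i\in[n]$. Likewise *column pairs*, a top and a bottom terminal of the same type, correspond to the columns.

*Example.* In $G_3$, right terminal $(2,\emptyset)$ is joined to the last vertices of rows $2$ and $6$. Left terminal $(3,0)$ is joined to rows $1,3$ and right terminal $(3,1)$ to rows $3,7$; this pair is the row pair of row $3$.

Write $G=G_T$. We need three estimates.

**(D1)** *$d_G(u,v)\ge 2n$ for distinct terminals $u,v$.* No two terminals are adjacent, so the first and the last edge of a $u$–$v$ path are different edges, each of length $n$.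

**(D2)** *$d_G(a,b)\le 3n-1$ for every row pair and every column pair.* Follow the row (or column): $n+(n-1)+n$.

**(D3)** *$d_G(a,b)\ge3n$ for a left terminal $a$ and a right terminal $b$ of different types; likewise for top and bottom.* A path through a third terminal has length at least $4n$ by (D1). Any other path goes from $a$ to some $(p,1)$ with $\lambda(p)=a$, through the grid to some $(q,n)$ with $\rho(q)=b$, and then to $b$. By (L1) the types of $p$ and $q$ are those of $a$ and $b$, so $p\ne q$. The length is at least $2n+(n-1)+|p-q|\ge3n$.

## 10. No two grid crossings can be merged

The lower bound uses only inequalities between distances, which will help later.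

**Lemma 3.** Let $G'$ be a minor of $G=G_T$ (in which the terminals survive) with edge lengths such that

- (H1) $d_{G'}(u,v)\ge2n$ for all distinct terminals $u,v$;
- (H2) $d_{G'}(a,b)<3n$ for all row pairs and all column pairs;
- (H3) $d_{G'}(a,b)\ge3n$ for all left/right pairs, and all top/bottom pairs, of different types.

Then $|V(G')|\ge n^2+k_T$.

By (D1)–(D3), every distance-preserving minor of $G_T$ satisfies (H1)–(H3), so Lemma 3 implies Theorem 2. The bound is attained because $G_T$ is a distance-preserving minor of itself.

For each row $i$ with row pair $(a,b)$ let $P_i$ be a simple shortest $a$–$b$ path in $G'$; it exists by (H2). Define $Q_j$ in the same way for column $j$.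

**Step 1: bring the paths back to the grid.** This step turns each $P_i$ into a path of the grid with ends on the two sides. If $P_i$ contained a terminal $e\ne a,b$, its length would be at least $d_{G'}(a,e)+d_{G'}(e,b)\ge4n$ by (H1), contradicting (H2). So Lemma 1 applies. It gives a simple $a$–$b$ path $\hat P_i$ in $G$ with $\hat P_i\subseteq\bigcup_{x\in P_i}V_x$, meeting every $V_x$ with $x\in P_i$, whose only terminals are $a$ and $b$. The neighbours of $a$ in $G$ are the $(p,1)$ with $\lambda(p)=a$, and those of $b$ are the $(q,n)$ with $\rho(q)=b$. Hence $\hat P_i$ consists of $a$, a grid path $\tilde P_i$ from some $(p,1)$ with $\lambda(p)=a$ to some $(q,n)$ with $\rho(q)=b$, and $b$. If $P_i$ and $P_{i'}$ are disjoint, so are $\tilde P_i$ and $\tilde P_{i'}$. For columns we get $\hat Q_j$ and $\tilde Q_j$ in the same way.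

At this point $p$ and $q$ need not equal $i$.

**Step 2: rows of different types have disjoint paths.** This is the only step where distances separate rows. Let $P_i$ (from $a$ to $b$) and $P_{i'}$ (from $a'$ to $b'$) be of different types, and suppose they share a vertex $x$ of $G'$. Since both are shortest paths,
$$d_{G'}(a,b')+d_{G'}(a',b)\le d_{G'}(a,x)+d_{G'}(x,b')+d_{G'}(a',x)+d_{G'}(x,b)=d_{G'}(a,b)+d_{G'}(a',b')<6n$$
by (H2). The pairs $(a,b')$ and $(a',b)$ are left/right pairs of different types, so the left side is at least $6n$ by (H3), a contradiction.

**Step 3: anchoring. The path $\tilde P_i$ runs from $(i,1)$ to $(i,n)$.** This step recovers the ends that sharing had blurred. We use induction on the type $t$ of $i$, assuming the claim for all rows of smaller type. Let $\tilde P_i$ run from $(p,1)$ to $(q,n)$. By Step 1, $\lambda(p)=a$ and $\rho(q)=b$, so $p$ and $q$ have type $t$ by (L1). Let $c$ and $c'$ be their indices.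

Suppose $c<c'$. Put $i'=(c+1)2^{T-t+1}$. By (L2), $i'\in[n]$ has type less than $t$ and $p<i'<q$. By induction $\tilde P_{i'}$ runs from $(i',1)$ to $(i',n)$, and by Steps 1 and 2 it is disjoint from $\tilde P_i$. In clockwise order the four ends are
$$(i',1),\quad (p,1),\quad (i',n),\quad (q,n):$$
up the left side row $i'$ comes before row $p$, and down the right side row $i'$ comes before row $q$. So $\tilde P_{i'}$ joins the first to the third and $\tilde P_i$ joins the second to the fourth. By Lemma 2 they meet, a contradiction.

Suppose $c>c'$. With $i'=(c'+1)2^{T-t+1}$ we get in the same way a row of type less than $t$ with $q<i'<p$, and a path $\tilde P_{i'}$ from $(i',1)$ to $(i',n)$ disjoint from $\tilde P_i$. The clockwise order is $(p,1),(i',1),(q,n),(i',n)$, and Lemma 2 again gives a contradiction.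

So $c=c'$. As type and index agree, $p=q$. Now $\lambda(p)=a$ and $\rho(p)=b$, so $p=i$ by the uniqueness in (L1). (For $t=1$ there is only one index, so $c=c'$ at once and no induction hypothesis is needed.)

*In $G_3$:* row $4$ is the only row of type $1$, so $\tilde P_4$ is anchored. The path $\tilde P_2$ starts at $(2,1)$, since left terminal $(2,0)$ has no other neighbour. It could end at $(2,7)$ or $(6,7)$, but to end at $(6,7)$ it would have to cross $\tilde P_4$. For row $3$, the start is in row $1$ or $3$ and the end in row $3$ or $7$. Starting in row $1$ would mean crossing the wall $\tilde P_2$, and ending in row $7$ would mean crossing $\tilde P_4$.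

**Step 4: no non-terminal vertex of $G'$ lies on both $P_i$ and $P_{i'}$ for $i<i'$.** This is the disjointness that distances alone could not give. We must exclude non-terminals only: rows of the same type may well share a terminal.

If the types differ, this is Step 2. Let both types be $t$. The indices differ, so by (L2) there is $i''$ of type less than $t$ with $i<i''<i'$. By Step 2, $P_{i''}$ is disjoint from $P_i$ and from $P_{i'}$, so $\tilde P_{i''}$ is disjoint from $\tilde P_i$ and $\tilde P_{i'}$.

Suppose a non-terminal $x$ lies on both $P_i$ and $P_{i'}$. Its branch set $V_x$ contains no terminal, so it is a connected set of *grid* vertices. In particular it cannot go around the wall through a terminal. By Lemma 1 it meets $\hat P_i$ and $\hat P_{i'}$, and as it contains no terminal, it meets $\tilde P_i$ and $\tilde P_{i'}$. It is disjoint from $\tilde P_{i''}$: this path lies in the branch sets of vertices of $P_{i''}$, and $x\notin P_{i''}$ because $x\in P_i$. Hence $\tilde P_i\cup V_x\cup\tilde P_{i'}$ is connected in the grid and avoids $\tilde P_{i''}$. By Step 3 it contains $(i,1)$ and $(i',1)$, so there is a grid path from $(i',1)$ to $(i,1)$ disjoint from $\tilde P_{i''}$. But $\tilde P_{i''}$ joins $(i'',1)$ to $(i'',n)$,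 and the clockwise order is
$$(i',1),\quad (i'',1),\quad (i,1),\quad (i'',n).$$
This contradicts Lemma 2.

**Step 5: the same for columns.** Transposing the grid and exchanging left with top and right with bottom is a symmetry of $G_T$ and of the hypotheses (H1)–(H3). So Steps 1–4 hold for columns: $\tilde Q_j$ runs from $(1,j)$ to $(n,j)$, and no non-terminal lies on two different $Q_j$'s.

**Step 6: count the crossings.** Fix $i,j\in[n]$. The paths $\tilde P_i$, from $(i,1)$ to $(i,n)$, and $\tilde Q_j$, from $(1,j)$ to $(n,j)$, share a grid vertex $v$. This is clear if they share an endpoint. Otherwise the four ends are distinct, in clockwise order $(i,1),(1,j),(i,n),(n,j)$, and Lemma 2 applies. Since $v\in\hat P_i$, it lies in $V_x$ for some $x\in P_i$; since $v\in\hat Q_j$, it lies in $V_{x'}$ for some $x'\in Q_j$. Branch sets are disjoint, so $x=x'$. Call this vertex $x_{ij}$; it lies on both $P_i$ and $Q_j$. The only terminals on $P_i$ are one left and one right terminal, and the only ones on $Q_j$ are one top and one bottom terminal. So $x_{ij}$ is a non-terminal.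

If $x_{ij}=x_{i'j'}$, this non-terminal lies on $P_i$ and $P_{i'}$, so $i=i'$ by Step 4, and on $Q_j$ and $Q_{j'}$, so $j=j'$ by Step 5. Hence $G'$ has at least $n^2$ non-terminals. Together with the $k_T$ terminals, $|V(G')|\ge n^2+k_T$. This proves Lemma 3 and Theorem 2. $\blacksquare$

## 11. From the values $k_T$ to all $k$

Theorem 2 gives $f^*(k_T)\ge n^2+k_T$ for special $k$ only. To fill the gaps we add pendant terminals.

**Lemma 4.** $f^*(k+1)\ge f^*(k)+1$ for all $k\ge1$.

*Proof.* By the definition of $f^*(k)$ there is a graph $G$ with a set $R$ of $k$ terminals, all of whose distance-preserving minors have at least $f^*(k)$ vertices. Attach a new terminal $e$ by an edge of length $1$ to some $a_0\in R$; this does not change distances on $R$. Let $G'_+$ be a distance-preserving minor of the new graph. The set $V_e$ is connected, contains $e$ and not the terminal $a_0$, which is the only neighbour of $e$. So $V_e=\{e\}$, and in $G'_+$ the vertex $e$ can be adjacent only to $a_0$. Hence $e$ is not an inner vertex of any simple path, and deleting it changes no distance between the others. The remaining branch sets lie in $V(G)$, so what remains is a distance-preserving minor of $G$ and has at least $f^*(k)$ vertices. So $|V(G'_+)|\ge f^*(k)+1$.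 $\blacksquare$

Write $n_T=2^T-1$. By Theorem 2 and Lemma 4, $f^*(k)\ge n_T^2$ whenever $k\ge k_T$. The numbers $k_T$ increase with $T$, since
$$k_{2m}=10\cdot2^m-10\;<\;k_{2m+1}=14\cdot2^m-10\;<\;k_{2m+2}=20\cdot2^m-10 .$$

**Proof of the lower bounds in Theorem 1.** Let $k\ge10=k_2$, and choose $T\ge2$ with $k_T\le k<k_{T+1}$. Put $m=\lfloor T/2\rfloor\ge1$ and $y=2^m\ge2$. We show $n_T>k^2/200$.

- If $T=2m$, then $k<14y-10$ and $n_T=y^2-1$. Here $200(y^2-1)-(14y-10)^2=4y^2+280y-300\ge0$ for $y\ge2$. So $n_T\ge(14y-10)^2/200>k^2/200$.
- If $T=2m+1$, then $k<20y-10$ and $n_T=2y^2-1\ge2y^2-2y+\tfrac12=(20y-10)^2/200>k^2/200$, as $2y\ge\frac32$.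

So $f^*(k)\ge n_T^2\ge k^4/40000$ for $k\ge10$. For $2\le k<10$ we have $k^3\le729\le40000$, so $f^*(k)\ge k\ge k^4/40000$.

For the limit superior take $k=k_{2m+1}=14y-10$ with $y=2^m\to\infty$. Then $n_T=2y^2-1$ and
$$\frac{f^*(k)}{k^4}\ge\frac{(2y^2-1)^2}{(14y-10)^4}\longrightarrow\frac{4}{14^4}=\Big(\frac{2}{196}\Big)^2=\frac1{9604}.$$
With $f^*(1)=1$ from Section 3 and the upper bound of Section 4, Theorem 1 is proved. $\blacksquare$

## 12. Distances preserved up to a factor $1+\varepsilon$

Lemma 3 needs no exact equality of distances. The gap between $3n-1$ in (D2) and $3n$ in (H2) leaves room for an error factor up to about $1+1/(3n)$. For a given $\varepsilon$ this limits $n$, and if $k$ is large compared with $\sqrt n$, we use several copies of $G_T$.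

**Theorem 3.** Let $0<\varepsilon<1/8$ and $k\ge10$. There is a graph $G$ with $k$ terminals such that every minor $G'$ with $d_G\le d_{G'}\le(1+\varepsilon)d_G$ on terminals has at least
$$\frac{k}{24}\,\min\Big\{\frac1{8\varepsilon},\frac{k^2}{267}\Big\}^{3/2}=\Omega\big(\min\{k\,\varepsilon^{-3/2},\,k^4\}\big)$$
vertices. In particular $\Omega(k^4)$ vertices are needed even with distortion $1+\Theta(k^{-2})$.

**Construction.** Given $T\ge2$ with $k_T\le k$, let $n=n_T$ and $r=\lfloor k/k_T\rfloor\ge1$. Take $r$ disjoint copies of $G_T$, and join consecutive copies by an edge of length $2n$ between a terminal of one and a terminal of the next (a *joining edge*). Then attach $k-rk_T$ pendant terminals, by edges of length $1$, to one fixed terminal. The resulting graph $G$ has $k$ terminals.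

**Lemma 5.** If $0\le\varepsilon<1/(3n-1)$, every minor $G'$ of this $G$ with $d_G\le d_{G'}\le(1+\varepsilon)d_G$ on terminals has at least $rn^2$ vertices.

*Proof.* *Removing the pendant terminals.* As in Lemma 4, each pendant terminal has a one-element branch set and degree at most $1$ in $G'$. Delete these terminals from $G$ and $G'$; the other distances do not change, and $G'$ only gets smaller. From now on $G$ and $G'$ denote the remaining graphs.

*Distances in $G$.* A path between distinct terminals either uses a joining edge, of length $2n$, or has different first and last edges of length $n$. So distinct terminals are at distance at least $2n$, and a path through a third terminal has length at least $4n$. Thus (D1) holds, and (D2) clearly holds within each copy. For (D3), let $a,b$ be a left and a right terminal of different types in one copy. A path through a third terminal has length at least $4n$. Any other path uses no joining edge, since both ends of a joining edge are terminals and they lie in different copies. It therefore stays in the copy, and the computation of Section 9 gives at least $3n$. Top and bottom are analogous.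

*Branch sets.* Different copies are connected only through joining edges. A connected set meeting two copies therefore contains both ends of a joining edge, hence two terminals. So each branch set lies in a single copy, and a non-terminal branch set lies in the grid of one copy.

*Applying Lemma 3 to each copy.* Let $G'_s$ be the subgraph of $G'$ induced by the vertices whose branch sets lie in copy $s$. It is a minor of copy $s$ in which all terminals of the copy survive. Distances in $G'_s$ are at least those in $G'$, which are at least those in $G$; so (H1) and (H3) hold for $G'_s$. For a row pair or column pair of copy $s$,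
$$d_{G'}(a,b)\le(1+\varepsilon)(3n-1)<3n .$$
A shortest $a$–$b$ path in $G'$ passes through no third terminal, because otherwise its length would be at least $4n$. An edge of $G'$ between vertices belonging to different copies comes from a joining edge, so both its ends are terminals. A path that leaves $G'_s$ therefore contains a terminal of another copy, which would be a third terminal. Hence our shortest path stays in $G'_s$, and (H2) holds for $G'_s$. Lemma 3 gives $|V(G'_s)|\ge n^2$ for each $s$, and the sets $V(G'_s)$ are disjoint. $\blacksquare$

**Counting.** We turn $rn^2$ into a function of $k$ and $n$. First,
$$k_T<10\sqrt{n+1}. \tag{1}$$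
If $T=2m$, then $\sqrt{n+1}=2^m$ and $k_T=10\cdot2^m-10$. If $T=2m+1$, then $10\sqrt{n+1}=10\sqrt2\cdot2^m>14\cdot2^m>k_T$. Since $n\ge3$, we have $100(n+1)\le144n$, so $k_T<12\sqrt n$. As $k/k_T\ge1$, we have $r=\lfloor k/k_T\rfloor\ge k/(2k_T)$. Hence
$$rn^2\ge\frac{k\,n^2}{2k_T}\ge\frac{k\,n^{3/2}}{24}. \tag{2}$$

**Proof of Theorem 3.** Choose $T\ge2$ maximal with $3n_T-1<1/\varepsilon$ and $k_T\le k$. The value $T=2$ is admissible, since $3\cdot3-1=8<1/\varepsilon$ and $k_2=10\le k$. Put $n=n_T$, so $n_{T+1}=2n+1$. As $T+1$ is not admissible, one of the following holds.

- $3(2n+1)-1=6n+2\ge1/\varepsilon$. Then $n\ge(1/\varepsilon-2)/6\ge1/(8\varepsilon)$; the last inequality is equivalent to $2/\varepsilon\ge16$, that is, to $\varepsilon\le1/8$.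
- $k<k_{T+1}$. By (1), $k<10\sqrt{2n+2}$, so $n+1>k^2/200$. As $n\ge3$, we have $n\ge\frac34(n+1)>\frac{3k^2}{800}>\frac{k^2}{267}$.

In both cases $n\ge\min\{1/(8\varepsilon),k^2/267\}$. Since $\varepsilon<1/(3n-1)$, Lemma 5 applies, and (2) gives the stated bound. For the last sentence of the theorem take $\varepsilon=267/(8k^2)$, which is less than $1/8$ for $k\ge17$. Then both terms of the minimum equal $k^2/267$, and the bound is of order $k^4$. $\blacksquare$

## 13. Graphs of bounded treewidth

Recall that a *tree decomposition* of a graph assigns to the nodes of a tree sets of vertices, called bags, such that every vertex and both ends of every edge lie in a common bag, and the bags containing a given vertex form a connected part of the tree. Its *width* is the largest bag size minus one, and the *treewidth* is the least width. For example, the $n\times n$ grid has treewidth at most $n$. List its vertices row by row, and take as bags, along a path, all sets of $n+1$ consecutive vertices. Horizontal neighbours are one apart in the list and vertical neighbours $n$ apart, so each edge lies in a bag, and the bags containing a given vertex are consecutive.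

**Theorem 4.** For $p\ge13$ and $k\ge12\sqrt p$ there is a graph of treewidth at most $p$ with $k$ terminals, all of whose distance-preserving minors have at least $k\,p^{3/2}/1000$ vertices.

*Proof.* We use the construction of Section 12 with a suitable $T$.

*Treewidth.* Adding all terminals to every bag of the grid decomposition shows that $G_T$ has treewidth at most $n+k_T$. For a joining edge $uv$ between two copies, add a bag $\{u,v\}$ adjacent to a bag containing $u$ in one decomposition and to a bag containing $v$ in the other. For a pendant terminal $e$ attached to $a_0$, add a bag $\{e,a_0\}$ adjacent to a bag containing $a_0$. These bags have size $2$, and the copies are joined in a chain, so the whole graph also has treewidth at most $n+k_T$.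

*Choice of $T$.* Choose $T\ge2$ maximal with $n_T+k_T\le p$; $T=2$ is admissible, as $3+10=13\le p$. Put $n=n_T$. By maximality and (1),
$$p<n_{T+1}+k_{T+1}<2n+1+10\sqrt{2n+2}<12n .$$
The last inequality says $10n-1>10\sqrt{2n+2}$, and squaring turns it into $100n^2-220n-199>0$. This holds for $n=3$, where the left side is $41$, and the left side is increasing for $n\ge3$. So $n>p/12$. Moreover $k_T<12\sqrt n\le12\sqrt p\le k$, so the construction is possible.

*Conclusion.* Lemma 5 with $\varepsilon=0$ and (2) show that every distance-preserving minor has at least
$$rn^2\ge\frac{k\,n^{3/2}}{24}\ge\frac k{24}\Big(\frac p{12}\Big)^{3/2}\ge\frac{k\,p^{3/2}}{1000}$$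
vertices, since $24\cdot12^{3/2}<24\cdot41.6<1000$. $\blacksquare$
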